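\title{The top homology of the Johnson kernel has infinite-dimensional image in the homology of the Torelli group}

\begin{abstract}
Let $\mathcal{I}_g$ be the Torelli group of a closed oriented surface of genus $g\ge 3$ and let $\mathcal{K}_g\subset\mathcal{I}_g$ be the Johnson kernel, a group of cohomological dimension $2g-3$. We prove that the image of $H_{2g-3}(\mathcal{K}_g;\mathbb{Q})\to H_{2g-3}(\mathcal{I}_g;\mathbb{Q})$ is infinite-dimensional, so that the image of the corresponding map of integral homology groups is not finitely generated. More precisely, for every term $\mathcal{I}_g(k)$, $k\ge2$, of the Johnson filtration, the image of $H_{2g-3}(\mathcal{I}_g(k);\mathbb{Q})$ contains a free module of rank one over the group algebra of a lattice $\Theta\cong\mathbb{Z}^{g(g-1)/2}$ of unipotent symplectic matrices. We use the complex of cycles to show that the $\Theta$-translates of one abelian cycle in $\mathcal{I}_g$ are linearly independent, and generic vanishing on $\mathcal{M}_{0,2g}$ with an Artin--Rees argument to show that some nontrivial combination of these translates comes from $\mathcal{I}_g(k)$.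
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $\Sigma_g$ be a closed oriented surface of genus $g\ge3$, let $\operatorname{Mod}_g=\pi_0(\operatorname{Homeo}^+(\Sigma_g))$ be its mapping class group, and let $\Gamma=\pi_1(\Sigma_g)$, with lower central series $\Gamma=\Gamma_0\supseteq\Gamma_1\supseteq\cdots$, $\Gamma_{k+1}=[\Gamma,\Gamma_k]$. A mapping class determines an outer automorphism of $\Gamma$, and, the $\Gamma_k$ being characteristic, an outer automorphism of each nilpotent quotient $\Gamma/\Gamma_k$. The normal subgroup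
\[
\mathcal{I}_g(k)=\ker\bigl(\operatorname{Mod}_g\to\operatorname{Out}(\Gamma/\Gamma_k)\bigr)
\]
consists of the mapping classes that the $k$-step nilpotent quotient of $\Gamma$ cannot tell from the identity. These subgroups decrease with $k$. Since $\Gamma/\Gamma_1=H:=H_1(\Sigma_g;\mathbb{Z})$, the first of them is the \emph{Torelli group} $\mathcal{I}_g=\mathcal{I}_g(1)$ of mapping classes acting trivially on $H$. The second is the \emph{Johnson kernel} $\mathcal{K}_g=\mathcal{I}_g(2)$. It is the kernel of the surjective Johnson homomorphism $\tau\colon\mathcal{I}_g\to\wedge^3H/H$, where $H$ is embedded in $\wedge^3H$ by $y\mapsto y\wedge\Omega$ and $\Omega\in\wedge^2H$ is the inverse of the intersection form. By Johnson's theorem, $\mathcal{K}_g$ is also the subgroup of $\operatorname{Mod}_g$ generated by the Dehn twists about separating simple closed curves.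

The simplest homology classes of a group come from commuting elements. If $h_1,\dots,h_d$ are pairwise commuting elements of a group $\Delta$, the \emph{abelian cycle} $\mathcal{A}(h_1,\dots,h_d)\in H_d(\Delta)$ is the image of the fundamental class of the $d$-torus under the map $H_d(\mathbb{Z}^d)\to H_d(\Delta)$ induced by the homomorphism sending the $i$-th standard generator to $h_i$.

Bestvina, Bux and Margalit showed that $\mathcal{K}_g$ has cohomological dimension $2g-3$ \cite{BBM}, so $H_{2g-3}(\mathcal{K}_g)$ is its top homology group. Each of the groups $H_{2g-3}(\mathcal{K}_g)$ and $H_{2g-3}(\mathcal{I}_g)$ is known to contain a free abelian subgroup of infinite rank generated by abelian cycles. However, the abelian cycles previously shown to generate such a subgroup of $H_{2g-3}(\mathcal{I}_g)$ do not lie in the image of $H_{2g-3}(\mathcal{K}_g)$. This leads to the following question from \cite{Gaifullin}.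

\begin{quote}
\emph{Is the image of the homomorphism $H_{2g-3}(\mathcal{K}_g)\to H_{2g-3}(\mathcal{I}_g)$ induced by the inclusion infinitely generated? Is the image of $H_{2g-3}(\mathcal{K}_g;\mathbb{Q})\to H_{2g-3}(\mathcal{I}_g;\mathbb{Q})$ infinite-dimensional?}
\end{quote}

The size of the two groups decides nothing. A group acts trivially on its own homology by conjugation, so the map factors through the coinvariants of $H_{2g-3}(\mathcal{K}_g)$ under $\mathcal{I}_g/\mathcal{K}_g\cong\wedge^3H/H$, and a module of infinite rank can have small coinvariants: those of $\mathbb{Z}[\mathbb{Z}^r]$ under $\mathbb{Z}^r$ are $\mathbb{Z}$. For the free group $F$ of rank two, $H_1([F,F])$ has infinite rank and maps to zero in $H_1(F)$. The most visible classes in $H_{2g-3}(\mathcal{K}_g)$ behave in the same way: the abelian cycle of the twists about any $2g-3$ disjoint, pairwise non-isotopic separating curves becomes zero in $\mathcal{I}_g$ (Proposition~\ref{prop:sep}). One might therefore guess that the image is small. It is not.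

\subsection{Results}
Throughout, $n=2g-3$ and $N=g(g-1)/2$. The group $\operatorname{Mod}_g$ acts on $H_*(\mathcal{I}_g)$ by conjugation, and the action factors through $\operatorname{Mod}_g/\mathcal{I}_g=\operatorname{Sp}(H)$. As $\mathcal{I}_g(k)$ is normal in $\operatorname{Mod}_g$, the image of $H_*(\mathcal{I}_g(k))$ is invariant under this action.

\begin{theorem}\label{thm:main}
Let $g\ge3$. There is a free abelian group $\Theta\cong\mathbb{Z}^{g(g-1)/2}$ of unipotent elements of $\operatorname{Sp}(H)$ such that for every $k\ge2$ the image of
\[
H_{2g-3}(\mathcal{I}_g(k);\mathbb{Q})\to H_{2g-3}(\mathcal{I}_g;\mathbb{Q})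
\]
contains a free $\mathbb{Q}[\Theta]$-module of rank one. In particular this image is infinite-dimensional.
\end{theorem}

\begin{corollary}\label{cor:main}
For every $g\ge3$ the image of $H_{2g-3}(\mathcal{K}_g;\mathbb{Q})\to H_{2g-3}(\mathcal{I}_g;\mathbb{Q})$ is infinite-dimensional. The image of $H_{2g-3}(\mathcal{K}_g)\to H_{2g-3}(\mathcal{I}_g)$ is not finitely generated; it contains a free abelian group of infinite rank.
\end{corollary}

\subsection{The method}
We do not write down cycles in $\mathcal{I}_g(k)$. We start from an explicit abelian cycle $A\in H_n(\mathcal{I}_g)$, made of $g-1$ separating twists and $g-2$ bounding pair maps, and prove two statements about its multiples $rA$, $r\in\mathbb{Q}[\Theta]$: \emph{some} nonzero $r$ puts $rA$ into the image of $H_n(\mathcal{I}_g(k);\mathbb{Q})$, and \emph{no} nonzero $r$ kills $A$. Since $\mathbb{Q}[\Theta]$ is a domain, $rA$ then generates the required free module. We have no control over $r$, which is why the second statement is needed for all $r$.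

The first statement is proved inside a small subgroup $G\cong\pi_1(\mathcal{M}_{0,2g})$ of $\operatorname{Mod}_g$ (Section~\ref{sec:G}) whose image in $\operatorname{Sp}(H)$ is $\Theta$ and whose image in $\operatorname{Out}(\Gamma/\Gamma_k)$ is nilpotent. The moduli space $\mathcal{M}_{0,2g}$ has complex dimension exactly $n$, and generic vanishing shows that the homology of $G\cap\mathcal{I}_g$ below degree $n$ is $\mathbb{Q}[\Theta]$-torsion (Section~\ref{sec:vanishing}). The obstructions to lifting a class from $G\cap\mathcal{I}_g$ to $G\cap\mathcal{I}_g(k)$ lie in degree $n-1$, and they are removed by multiplying by a suitable $r$ (Section~\ref{sec:lifting}). Section~\ref{sec:model} carries this out by hand for a free group. The second statement concerns the whole Torelli group and uses its action on the complex of cycles (Sections~\ref{sec:cycles} and~\ref{sec:A}); genus $3$ is worked out in Example~\ref{ex:genus3}.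

\section{Conventions and standard facts}\label{sec:conv}

\subsection{Mapping class groups}
A \emph{curve} is a simple closed curve. We write $\Sigma_{h,p}^{b}$ for the oriented surface of genus $h$ with $p$ punctures and $b$ boundary components, omitting $p$ or $b$ if it is zero, and $\operatorname{PMod}$ for the group of isotopy classes of orientation-preserving homeomorphisms that fix each puncture and fix the boundary pointwise. The intersection form is $\langle\,,\rangle$, and $[x,y]=xyx^{-1}y^{-1}$ in a group.

\begin{itemize}
\item[(M1)] \emph{Twists.} Of the two Dehn twists about a curve $c$ we call $T_c$ the one acting on first homology by $T_c(y)=y+\langle c,y\rangle[c]$. The right side does not depend on the orientation of $c$, and this fixes one handedness for all twists.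
\item[(M2)] \emph{Gluing and capping.} If $\Sigma_g$ is cut along disjoint curves $\alpha_1,\dots,\alpha_g$ into a sphere $\Sigma_0^{2g}$ with boundary components $a_i^\pm$ coming from $\alpha_i$, the kernel of $\operatorname{PMod}(\Sigma_0^{2g})\to\operatorname{Mod}_g$ is generated by the elements $T_{a_i^+}T_{a_i^-}^{-1}$ \cite[Theorem~3.18]{FM}. Capping a boundary component with a once-punctured disc gives, for the surfaces of negative Euler characteristic used below, a surjection of groups $\operatorname{PMod}$ with kernel generated by the twist about that component \cite[Proposition~3.19]{FM}.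
\item[(M3)] \emph{Cutting.} Given disjoint, pairwise non-isotopic essential curves, the mapping classes that preserve the isotopy class of each oriented curve map homomorphically to the product of the groups $\operatorname{PMod}$ of the complementary pieces, with the new boundary components regarded as punctures. The kernel is generated by the twists about the curves. The group $\operatorname{PMod}(\Sigma_{0,3})$ is trivial.
\item[(M4)] \emph{Point pushing.} If $\chi(\Sigma)<0$ and $q$ is an interior point, the Birman exact sequence is
\[
1\to\pi_1(\Sigma,q)\xrightarrow{\ \operatorname{Push}\ }\operatorname{PMod}(\Sigma\setminus q)\to\operatorname{PMod}(\Sigma)\to1,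
\]
loops being multiplied in the order that makes $\operatorname{Push}$ a homomorphism. If $w$ is a simple loop at $q$, then $\operatorname{Push}(w)=T_{w_1}T_{w_2}^{-1}$, where $w_1,w_2$ are the suitably numbered boundary curves of an annular neighborhood of $w$.
\end{itemize}

\subsection{Group homology}
\begin{itemize}
\item[(H1)] \emph{Abelian cycles.} Permuting the entries of an abelian cycle changes at most its sign. If $C$ is the centralizer of the commuting elements $h_2,\dots,h_d$ in $\Delta$, then $h\mapsto\mathcal{A}(h,h_2,\dots,h_d)$ factors through a homomorphism $H_1(C)\to H_d(\Delta)$, namely the cross product with $[\mathbb{Z}^{d-1}]$ followed by the map induced by $C\times\mathbb{Z}^{d-1}\to\Delta$. An abelian cycle with two equal entries is zero, because it factors through $H_d(\mathbb{Z}^{d-1})=0$.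
\item[(H2)] \emph{Covering complexes.} Let $X$ be a $K(G,1)$ complex with universal cover $\widetilde X$ and let $K\lhd G$. The map $fK\otimes y\mapsto fy$ identifies $\mathbb{Q}[G/K]\otimes_{\mathbb{Q}G}C_*(\widetilde X;\mathbb{Q})$ with $C_*(K\backslash\widetilde X;\mathbb{Q})$, whose homology is $H_*(K;\mathbb{Q})$. Left multiplication by $fK$ is induced by $y\mapsto fy$ on $\widetilde X$. Since $f(hy)=(fhf^{-1})(fy)$, it acts on $H_*(K;\mathbb{Q})$ as the map induced by $h\mapsto fhf^{-1}$. If $X$ is finite, this is a finite complex of finitely generated free left $\mathbb{Q}[G/K]$-modules.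
\item[(H3)] \emph{Hyperhomology.} For a nonnegatively graded complex $C$ of $\mathbb{Q}\Delta$-modules put $\mathbb{H}_*(\Delta;C)=H_*(\mathcal{F}_*\otimes_{\mathbb{Q}\Delta}C)$, with $\mathcal{F}_*$ a projective resolution of $\mathbb{Q}$. It is natural for pairs consisting of a group homomorphism and an equivariant chain map, turns short exact sequences of complexes into long exact sequences and quasi-isomorphisms into isomorphisms, and equals $H_{*-d}(\Delta;M)$ for a module $M$ placed in degree $d$. If $C=\bigoplus_\sigma C^\sigma$ and $\Delta$ permutes the summands, then $\mathbb{H}_*(\Delta;C)=\bigoplus\mathbb{H}_*(\Delta_\sigma;C^\sigma)$, summed over orbit representatives $\sigma$ with stabilizers $\Delta_\sigma$ (Shapiro's lemma). The K\"unneth formula reads $\mathbb{H}_*(\prod_p\Delta_p;\bigotimes_pC_p)=\bigotimes_p\mathbb{H}_*(\Delta_p;C_p)$ for finite products.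
\item[(H4)] \emph{Equivariant homology.} For a cellular action of $\Delta$ on a CW pair put $H_*^\Delta(B,B')=\mathbb{H}_*(\Delta;C_*(B,B';\mathbb{Q}))$. If $B$ is contractible, projection to a point gives $H^\Delta_*(B)\cong H_*(\Delta;\mathbb{Q})$. Hence, if $\phi\colon\Lambda\to\Delta$ is a homomorphism and $\psi\colon W\to B$ a $\phi$-equivariant cellular map of contractible complexes, then $\psi_*\colon H_*^\Lambda(W)\to H_*^\Delta(B)$ is the map $\phi_*\colon H_*(\Lambda;\mathbb{Q})\to H_*(\Delta;\mathbb{Q})$.
\end{itemize}

For $m\in\operatorname{Mod}_g$ we write $m_*$ for the automorphism of $H_*(\mathcal{I}_g)$ induced by $h\mapsto mhm^{-1}$. This is the left action of $\operatorname{Sp}(H)$ in Theorem~\ref{thm:main}.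

\section{Cycles of separating twists vanish in the Torelli group}\label{sec:sep}

This section is not used in the proof of Theorem~\ref{thm:main}. It shows that the image found there is not generated by the obvious candidates.

\begin{proposition}\label{prop:sep}
Let $g\ge3$ and let $\gamma_1,\dots,\gamma_{2g-3}$ be disjoint, pairwise non-isotopic, essential separating curves in $\Sigma_g$. Then $\mathcal{A}(T_{\gamma_1},\dots,T_{\gamma_{2g-3}})=0$ in $H_{2g-3}(\mathcal{I}_g;\mathbb{Z})$.
\end{proposition}

\begin{proof}
We first find the shape of the configuration. The dual graph, with a vertex for each complementary piece and an edge for each curve, is a tree with $2g-2$ vertices. Let $b$ denote the number of boundary components of a piece and $v_1$ the number of leaves. In a tree, $v_1=2+\sum_{b\ge3}(b-2)$. Leaves have positive genus because the curves are essential, pieces of genus $0$ have $b\ge3$ because the curves are also pairwise non-isotopic, and at most $g$ pieces have positive genus. So $v_1\le g$, hence at most $g-2$ pieces have $b\ge3$, hence at most $g-2$ have genus $0$. As there are $2g-2$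 pieces, exactly $g$ have positive genus, which is then $1$, and exactly $g-2$ have genus $0$. The formula now gives $v_1\ge g$, so $v_1=g$ and each genus $0$ piece has $b=3$. The pieces are $g$ one-holed tori and $g-2$ pairs of pants.

Renumber so that $\gamma_1$ bounds a one-holed torus $Y$. Since $g\ge3$, the tree has more than two vertices, so the neighboring piece is a pair of pants, with boundary $\gamma_1,\gamma_2,\gamma_3$, say. Let $Q$ be the union of $Y$ and this pair of pants, and let $\bar Q$ be obtained from $Q$ by shrinking $\gamma_2$ to a point $q$. Choose a simple loop $\ell$ at $q$ bounding a one-holed torus $Y'\supset Y$ with $Y'\setminus Y$ an annulus, and simple loops $a,b$ at $q$ in $Y'$ with $\ell=[a,b]$ in $\pi_1(\bar Q,q)$. By (M4), $\operatorname{Push}(a)$ and $\operatorname{Push}(b)$ lift to elements $P_a,P_b\in\operatorname{PMod}(Q)$ of the form $T_{w_1}T_{w_2}^{-1}$, where $w_1,w_2,\gamma_2$ bound a pair of pants. Since $[\gamma_2]=0$ in $H$, we have $[w_1]=\pm[w_2]$, and (M1) gives $P_a,P_b\in\mathcal{I}_g$. They are supported in $Q$, so they lie in the centralizer $C$ of $T_{\gamma_2},\dots,T_{\gamma_{2g-3}}$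 in $\mathcal{I}_g$.

The boundary curves of a neighborhood of $\ell$ are isotopic to $\gamma_1$ and $\gamma_3$ in $\bar Q\setminus q$, so $\operatorname{Push}(\ell)=(T_{\gamma_1}T_{\gamma_3}^{-1})^{\pm1}$. By (M2), lifts to $\operatorname{PMod}(Q)$ are unique up to powers of $T_{\gamma_2}$, so $T_{\gamma_1}=[P_a,P_b]^{\pm1}T_{\gamma_2}^{u}T_{\gamma_3}$ for some $u\in\mathbb{Z}$. In $H_1(C)$ this reads $[T_{\gamma_1}]=u[T_{\gamma_2}]+[T_{\gamma_3}]$. By (H1) the abelian cycle is a combination of two abelian cycles with a repeated entry, hence zero.
\end{proof}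

\section{A model: the free group of rank two}\label{sec:model}

The lifting half of the proof is already visible in degree one. Let $F$ be free on $a,b$, with lower central series $F_c$ indexed as that of $\Gamma$, and let $K_0$ be the kernel of the map $F\to\Theta=\langle t\rangle\cong\mathbb{Z}$ given by $a\mapsto t$, $b\mapsto1$. The covering of the wedge of two circles belonging to $K_0$ is a line with a loop attached at each integer, and $t$ acts by translation, which is conjugation by $a$. Therefore
\[
H_0(K_0;\mathbb{Q})=\mathbb{Q}[t^{\pm1}]/(t-1),\qquad H_1(K_0;\mathbb{Q})=\mathbb{Q}[t^{\pm1}]\cdot[b]\cong\mathbb{Q}[t^{\pm1}].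
\]
The homology is torsion below the top degree and not torsion in the top degree.

Let $K\subset K_0$ be normal in $F$ with $F/K$ nilpotent, say $F_c\subset K$. For $h\in K_0$ the commutator $[a,h]=(aha^{-1})h^{-1}$ has class $(t-1)[h]$ in $H_1(K_0;\mathbb{Q})$. So $[a,[a,\dots,[a,b]]]\in F_c$, with $c$ letters $a$, has class $(t-1)^c[b]$, and the image of $H_1(K;\mathbb{Q})$ in $H_1(K_0;\mathbb{Q})$ contains the free module $(t-1)^c\,\mathbb{Q}[t^{\pm1}]\,[b]$. The class $[b]$ itself need not come from $K$: for $K=[F,F]$ the image lies in $(t-1)\mathbb{Q}[t^{\pm1}][b]$, since the total exponent of $b$ vanishes on $K$. But a nonzero multiple always does.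

Two variations show what makes this work. For $K=[K_0,K_0]$ the quotient $F/K$ is solvable and the image of $H_1(K)$ in $H_1(K_0)$ is zero, so nilpotency cannot be relaxed to solvability. If $F$ is replaced by $\mathbb{Z}$, with $K_0=\mathbb{Z}$, $\Theta=1$ and $K=1$, the quotient is abelian but no nonzero class of $H_1(K_0;\mathbb{Q})$ lifts; here $H_0(K_0;\mathbb{Q})$ is not a torsion module over $\mathbb{Q}[\Theta]=\mathbb{Q}$. Proposition~\ref{prop:lift} states that these two conditions, nilpotency of the quotient and torsion in the degree below, suffice in every degree.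

\section{A copy of $\pi_1(\mathcal{M}_{0,2g})$ in the mapping class group}\label{sec:G}

We look for a subgroup of $\operatorname{Mod}_g$ that can play the role of $F$. Its image in $\operatorname{Out}(\Gamma/\Gamma_k)$ has to be nilpotent, which suggests a group acting unipotently on $H$, and its homology has to be computable in degree $n-1$. The mapping classes supported in the complement of $g$ disjoint curves with connected complement satisfy both requirements.

\subsection{The surface}\label{ss:surface}
Let $E=\mathbb{R}^2/\mathbb{Z}^2$ with coordinates $(\xi,\eta)$ and the standard orientation, and put $\rho=\frac1{4g}$. For $1\le i\le g-1$ let $\eta_i=\frac{i-1/2}{g-1}$ and $U_i=[-\rho,\rho]\times[\eta_i-\rho,\eta_i+\rho]$. Remove from the interior of each $U_i$ a disc centered at $(0,\eta_i)$ and glue in a one-holed torus $Y_i$ with boundary $\varepsilon_i$. The result is $\Sigma_g$. The horizontal curves $\delta_j=\{\eta=\frac{j}{g-1}\}$, $0\le j\le g-2$, miss the squares $U_i$ because $\rho<\frac1{2(g-1)}$ (see Figure~\ref{fig:curves} for $g=3$).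

For $i<g$ let $\alpha_i\subset Y_i$ be an oriented nonseparating curve and let $\beta_i\in H_1(Y_i)$ satisfy $\langle\alpha_i,\beta_i\rangle=1$. Let $\beta_g$ be the class of the curve $\{\xi=\frac12\}$ oriented by increasing $\eta$, and let $\alpha_g=\delta_0$, oriented so that $\langle\alpha_g,\beta_g\rangle=1$. Writing $\alpha_i$ also for homology classes, $(\alpha_i,\beta_i)_{i\le g}$ is a symplectic basis of $H$. Put $L=\langle\alpha_1,\dots,\alpha_g\rangle$. Cutting along $\alpha_1,\dots,\alpha_g$ gives a sphere $\Sigma_0^{2g}$; we call $a_i^+$ the boundary copy of $\alpha_i$ whose boundary orientation is that of $\alpha_i$, and $a_i^-$ the other copy.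

\subsection{The groups $G$ and $\Theta$ and the cycle $A$}
Let $\hat G\subset\operatorname{Mod}_g$ be the image of $\operatorname{PMod}(\Sigma_0^{2g})$. It is generated by twists about curves $c\subset\Sigma_0^{2g}$. If $S$ is the set of boundary components on one side of $c$, that side gives $[c]=\pm\sum_im_i\alpha_i$, where
\[
m_i=\mathbf{1}[a_i^+\in S]-\mathbf{1}[a_i^-\in S].
\]
By (M1), $T_c$ fixes $L$ pointwise and $T_c\beta_i=\beta_i+\sum_jm_im_j\alpha_j$. For an integral symmetric $g\times g$ matrix $s$ let $\theta_s$ be the automorphism
\begin{equation}\label{eq:theta}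
\alpha_i\mapsto\alpha_i,\qquad\beta_i\mapsto\beta_i+\sum_js_{ij}\alpha_j
\end{equation}
of $H$. Then $\theta_s\theta_{s'}=\theta_{s+s'}$ and $(\theta_s-1)^2=0$. So each $f\in\hat G$ acts on $H$ as $\theta_{s(f)}$, the map $f\mapsto s(f)$ is a homomorphism, and $s(T_c)=(m_im_j)$. The twists $T_{\alpha_i}$ are central in $\hat G$, and $s(T_{\alpha_i})$ is the elementary diagonal matrix $E_{ii}$. Define
\[
G=\{f\in\hat G: s(f)\text{ has zero diagonal}\},\qquad\Theta=\{\theta_s: s\text{ has zero diagonal}\}\cong\mathbb{Z}^N.
\]
The homomorphism ``diagonal of $s(f)$'' maps the central subgroup $\langle T_{\alpha_1},\dots,T_{\alpha_g}\rangle$ isomorphically onto $\mathbb{Z}^g$, so $\hat G=G\times\langle T_{\alpha_1},\dots,T_{\alpha_g}\rangle$.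

\begin{lemma}\label{lem:G}
The group $G$ is isomorphic to $\operatorname{PMod}(\Sigma_{0,2g})$. The action on $H$ gives a surjection $G\to\Theta$ with kernel $G\cap\mathcal{I}_g$. Under the composite $\operatorname{PMod}(\Sigma_{0,2g})\cong G\to\Theta\cong\mathbb{Z}^N$ the twist $T_c$ maps to $(m_im_j)_{i<j}$.
\end{lemma}

\begin{proof}
By (M2), both $\hat G/\langle T_{\alpha_i}\rangle$ and $\operatorname{PMod}(\Sigma_{0,2g})$ are the quotient of $\operatorname{PMod}(\Sigma_0^{2g})$ by the group generated by all boundary twists, and $G\cong\hat G/\langle T_{\alpha_i}\rangle$. The twist $T_c$ corresponds to $T_c\prod_iT_{\alpha_i}^{-m_i^2}\in G$, whose matrix is the off-diagonal part of $(m_im_j)$. For $S=\{a_i^+,a_j^+\}$ this is $E_{ij}+E_{ji}$, and these matrices generate. The kernel is $G\cap\mathcal{I}_g$ by definition of $\mathcal{I}_g$.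
\end{proof}

In particular $\Theta\subset\operatorname{Sp}(H)$; this is the group of Theorem~\ref{thm:main}. It acts on $H_*(G\cap\mathcal{I}_g;\mathbb{Q})$ through conjugation by $G$, and the map $H_*(G\cap\mathcal{I}_g;\mathbb{Q})\to H_*(\mathcal{I}_g;\mathbb{Q})$ is $\mathbb{Q}[\Theta]$-linear.

The $n$ curves $\varepsilon_1,\dots,\varepsilon_{g-1},\delta_1,\dots,\delta_{g-2}$ are disjoint from one another and from the $\alpha_i$. We have $[\varepsilon_i]=0$ and $[\delta_j]=\pm\alpha_g$, so $s(T_{\varepsilon_i})=0$ and $s(T_{\delta_j})=E_{gg}$ for all $j$. Hence the $T_{\varepsilon_i}$ and the bounding pair maps $f_j=T_{\delta_j}T_{\delta_0}^{-1}$, $1\le j\le g-2$, are commuting elements of $G\cap\mathcal{I}_g$, and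
\begin{equation}\label{eq:A}
A=\mathcal{A}(T_{\varepsilon_1},\dots,T_{\varepsilon_{g-1}},f_1,\dots,f_{g-2})
\end{equation}
is defined in $H_n(G\cap\mathcal{I}_g)$ and in $H_n(\mathcal{I}_g)$.

\begin{remark}
The diagonal has to be discarded: $T_{\alpha_i}$ centralizes $G\cap\mathcal{I}_g$, so $(\theta_{E_{ii}}-1)A=0$, and $A$ is torsion over the group algebra of all the $\theta_s$.
\end{remark}

\subsection{The map $G\to\Theta$ is induced by cross ratios}
Let $\mathcal{M}_{0,2g}$ be the space of $2g$-tuples of distinct points $a_i^\pm$ of $\mathbb{P}^1$ modulo $\operatorname{PGL}_2(\mathbb{C})$. Moving three of the points to $\infty,0,1$ identifies it with the complement of finitely many hyperplanes in $\mathbb{C}^{2g-3}$, so it is a smooth affine variety of dimension $n$ and is homotopy equivalent to a finite CW complex $X$. Forgetting points one at a time exhibits it as an iterated fiber bundle with punctured spheres as fibers, so it is aspherical. Its fundamental group is $\operatorname{PMod}(\Sigma_{0,2g})$. Thus $X$ is a finite $K(G,1)$.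

To apply algebraic geometry we realize $G\to\Theta$ by a morphism to an algebraic torus. Let $\Phi=(x_{ij})_{i<j}\colon\mathcal{M}_{0,2g}\to(\mathbb{C}^*)^N$,
\[
x_{ij}=\frac{(a_i^+-a_j^+)(a_i^--a_j^-)}{(a_i^+-a_j^-)(a_i^--a_j^+)}.
\]
Each of the four points occurs once in the numerator and once in the denominator, so $x_{ij}$ is a cross ratio; if one point is $\infty$, the two factors containing it are deleted. Numerator minus denominator equals $(a_i^+-a_i^-)(a_j^+-a_j^-)$, so $x_{ij}\ne0,1,\infty$.

\begin{lemma}\label{lem:cross}
The homomorphism $\Phi_*\colon\pi_1(\mathcal{M}_{0,2g})\to\pi_1((\mathbb{C}^*)^N)=\mathbb{Z}^N$ is, up to a global sign, the homomorphism $G\to\Theta$. The morphism $\Phi$ is affine and has finite fibers.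
\end{lemma}

\begin{proof}
Put $a_1^+=\infty$. Then $\mathcal{M}_{0,2g}$ is the quotient of the configuration space of the other $2g-1$ points in $\mathbb{C}$ by the connected group of affine maps, so its fundamental group is a quotient of the pure braid group. The latter is generated by loops in which the two points of a pair $S$ make a full counterclockwise turn about each other inside a disc containing no other point. The corresponding mapping class is $T_c^{\pm1}$, with $c$ the boundary of the disc and one sign for all generators. Along such a loop the difference of the two points of $S$ has winding number $1$. Every other difference has winding number $0$: it is constant, or one point stays in the disc while the other is fixed outside it. So $x_{ij}$ has winding number $+1$ if $S=\{a_i^+,a_j^+\}$ or $\{a_i^-,a_j^-\}$, winding number $-1$ if $S=\{a_i^+,a_j^-\}$ or $\{a_i^-,a_j^+\}$, and $0$ for all other $S$. In each case this is $m_im_j$, and Lemma~\ref{lem:G} gives the first claim.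

A morphism from an affine variety to a separated one is affine. For the fibers, normalize $a_1^+=\infty$, $a_1^-=0$, $a_2^+=1$, and fix the values of all $x_{ij}$. We have $x_{1j}=a_j^-/a_j^+$; calling this number $c_j\neq0,1$, we get $a_j^-=c_ja_j^+$ and in particular $a_2^-=c_2$. For $j\ge3$ and $u=a_j^+$,
\[
x_{2j}=\frac{(1-u)(c_2-c_ju)}{(1-c_ju)(c_2-u)}.
\]
As a rational function of $u$ the right side is not identically zero, since $c_2\neq0$, and it vanishes at $u=1$, where the denominator is $(1-c_j)(c_2-1)\ne0$. So it is nonconstant, and each $a_j^+$ takes finitely many values.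
\end{proof}

\begin{remark}
The variety and the map make sense for $g=2$, where $n=N=1$ and, in the normalization above, $x_{12}=a_2^-$ identifies $\mathcal{M}_{0,4}$ with $\mathbb{C}\setminus\{0,1\}\subset\mathbb{C}^*$. With $a$ a loop around $0$ and $b$ a loop around $1$, the map $\Phi_*$ is the map $F\to\langle t\rangle$ of Section~\ref{sec:model}.
\end{remark}

\subsection{Nilpotent quotients}
We use Kaluzhnin's theorem: if a group $Q$ of automorphisms of a group $\Delta$ preserves each term of a finite series of normal subgroups from $\Delta$ to $1$ and acts trivially on each factor, then $Q$ is nilpotent.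

\begin{lemma}\label{lem:nilp}
For every $k\ge2$ the group $G/(G\cap\mathcal{I}_g(k))$ is nilpotent.
\end{lemma}

\begin{proof}
This group is the image of $G$ in $\operatorname{Out}(\Gamma/\Gamma_k)$. Let $Q\subset\operatorname{Aut}(\Gamma/\Gamma_k)$ be its preimage; it suffices to show that $Q$ is nilpotent. Inner automorphisms act trivially on $H=\Gamma/\Gamma_1$, so each $\varphi\in Q$ acts on $H$ as $1+B$ with $B=\theta_s-1$ for some $s$, and $B(H)\subset L$, $B(L)=0$. For $i<k$, iterated commutators give a surjection $H^{\otimes(i+1)}\to\Gamma_i/\Gamma_{i+1}$ commuting with automorphisms of $\Gamma/\Gamma_k$. Let $\mathcal{E}^l\subset H^{\otimes(i+1)}$ be the span of the tensors $y_0\otimes\dots\otimes y_i$ with at least $l$ factors in $L$; then $\mathcal{E}^0$ is everything and $\mathcal{E}^{i+2}=0$. The difference $\varphi(y_0\otimes\dots\otimes y_i)-y_0\otimes\dots\otimes y_i$ is the sum of the tensors obtained by replacing a nonempty set of factors $y$ by $By$. Such a tensor is zero if a replaced factor lies in $L$, and otherwise it has at least one more factor in $L$. So $(\varphi-1)\mathcal{E}^l\subset\mathcal{E}^{l+1}$.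 Since $\Gamma_i/\Gamma_{i+1}$ is central in $\Gamma/\Gamma_{i+1}$, the preimages in $\Gamma/\Gamma_k$ of the images of the $\mathcal{E}^l$ are normal subgroups. For $0\le i<k$ they form a series to which Kaluzhnin's theorem applies.
\end{proof}

\section{Generic vanishing}\label{sec:vanishing}

The ring $\mathbb{Q}[\Theta]$ is a ring of Laurent polynomials; let $\mathbb{K}$ be its field of fractions, a $G$-module via $G\to\Theta$.

\begin{proposition}\label{prop:vanish}
For $i<n$ we have $H_i(G;\mathbb{K})=0$. Equivalently, for $i<n$ every element of $H_i(G\cap\mathcal{I}_g;\mathbb{Q})$ is killed by a nonzero element of $\mathbb{Q}[\Theta]$.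
\end{proposition}

The two statements are equivalent because $H_i(G\cap\mathcal{I}_g;\mathbb{Q})$ is the homology of the complex $C^{(0)}=\mathbb{Q}[\Theta]\otimes_{\mathbb{Q}G}C_*(\widetilde X;\mathbb{Q})$ by (H2), and localization is exact. We shall reduce to the vanishing of the cohomology of one rank one local system on $\mathcal{M}_{0,2g}$. The difficulty is that the local system must come from $\Theta$, whose rank $g(g-1)/2$ may be far smaller than that of $G^{\mathrm{ab}}$, so that a generic character of $G$ is of no use. What we have is that $\Phi$ loses no dimension. Perverse sheaves transport the statement ``$\mathcal{M}_{0,2g}$ is smooth of dimension $n$'' along $\Phi$ to the torus, where one can induct on the coordinates.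

\subsection{Perverse sheaves and nearby cycles}
For a complex variety $Y$ let $D^b_c(Y)$ be the derived category of bounded complexes of sheaves of $\mathbb{C}$-vector spaces whose cohomology sheaves are \emph{constructible}: locally constant of finite rank on the strata of a finite stratification of $Y$ by connected smooth subvarieties. A complex $\mathcal{P}$ lies in ${}^pD^{\le0}$ if $\dim\operatorname{supp}\mathcal{H}^i(\mathcal{P})\le-i$ for all $i$, and in ${}^pD^{\ge0}$ if its Verdier dual lies in ${}^pD^{\le0}$. It is \emph{perverse} if it lies in both. We use the following facts.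
\begin{itemize}
\item[(P1)] If $Y$ is smooth of pure dimension $d$, then $\mathbb{C}[d]$ is perverse. On a point, a perverse sheaf is a vector space in degree $0$. The conditions are local in the classical topology, so tensoring with a rank one local system preserves perversity.
\item[(P2)] If $f$ is affine, $Rf_*$ preserves ${}^pD^{\le0}$ and $Rf_!$ preserves ${}^pD^{\ge0}$ \cite[4.1.1, 4.1.2]{BBD}. If $f$ is affine and quasi-finite, $Rf_*$ preserves perverse sheaves \cite[Corollary~4.1.3]{BBD}.
\item[(P3)] For a local system $\mathcal{L}$ of finite rank on the target, $Rf_*(\mathcal{P}\otimes f^*\mathcal{L})=Rf_*\mathcal{P}\otimes\mathcal{L}$.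
\item[(P4)] Let $t\colon Y\to\mathbb{C}$ be regular, $i\colon Y_0=t^{-1}(0)\hookrightarrow Y$, $j\colon Y^*=Y\setminus Y_0\hookrightarrow Y$, and let $\pi\colon\widetilde Y^*\to Y^*$ be the pullback of the universal covering of $\mathbb{C}^*$. For $\mathcal{P}\in D^b_c(Y^*)$ the \emph{nearby cycle complex} $\psi\mathcal{P}=i^*Rj_*R\pi_*\pi^*\mathcal{P}$ lies in $D^b_c(Y_0)$, the generating deck transformation induces the monodromy automorphism $\mu$ of $\psi\mathcal{P}$, and there is a distinguished triangle $i^*Rj_*\mathcal{P}\to\psi\mathcal{P}\xrightarrow{\mu-1}\psi\mathcal{P}\to$. On stalks it is the Wang sequence of a punctured neighborhood fibered over the circle by $\arg t$.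
\end{itemize}

The next lemma is a form of the Gabber--Loeser generic vanishing theorem.

\begin{lemma}\label{lem:GL}
Let $\mathcal{P}$ be a perverse sheaf on $\mathbb{T}=(\mathbb{C}^*)^d$. There is a rank one local system $\mathcal{L}$ on $\mathbb{T}$ with $H^i(\mathbb{T};\mathcal{P}\otimes\mathcal{L})=0$ for all $i\ne0$.
\end{lemma}

\begin{proof}
We induct on $d$; the case $d=0$ is (P1). Let $d\ge1$, write $\mathbb{T}=\mathbb{T}'\times\mathbb{C}^*$, and let $p\colon\mathbb{T}\to\mathbb{T}'$ be the projection. It is affine, so (P2) bounds $Rp_*$ from one side and $Rp_!$ from the other. The idea is to twist $\mathcal{P}$ along the last factor so that the two functors agree.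

Let $j\colon\mathbb{T}\hookrightarrow\mathbb{T}'\times\mathbb{P}^1$ be the inclusion, $\bar p\colon\mathbb{T}'\times\mathbb{P}^1\to\mathbb{T}'$ the projection, and $\mathcal{L}_\lambda$ the pullback of a rank one local system on $\mathbb{C}^*$, parametrized by $\lambda\in\mathbb{C}^*$ as follows. Apply (P4) to the last coordinate $t$ on $\mathbb{T}'\times\mathbb{C}$. The system $\pi^*\mathcal{L}_\lambda$ is trivial, and the deck transformation acts on it by a scalar, which we take to be $\lambda$. Then $\psi(\mathcal{P}\otimes\mathcal{L}_\lambda)\cong\psi\mathcal{P}$ with monodromy $\lambda\mu$, and with $i_0$ the inclusion of $\mathbb{T}'\times0$ we have the triangle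
\[
i_0^*Rj_*(\mathcal{P}\otimes\mathcal{L}_\lambda)\to\psi\mathcal{P}\xrightarrow{\ \lambda\mu-1\ }\psi\mathcal{P}\to.
\]
The cohomology sheaves of $\psi\mathcal{P}$ are finitely many, each is a local system of finite rank on each of finitely many connected strata, and an automorphism of a local system on a connected space has the same eigenvalues on all stalks. So $\mu$ has finitely many eigenvalues on all stalk cohomologies together. If $\lambda^{-1}$ is not one of them, $\lambda\mu-1$ is an isomorphism and $i_0^*Rj_*(\mathcal{P}\otimes\mathcal{L}_\lambda)=0$. The coordinate $1/t$ excludes finitely many further values of $\lambda$ and gives the same vanishing along $\mathbb{T}'\times\infty$.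

Fix $\lambda$ outside both finite sets. Then $j_!(\mathcal{P}\otimes\mathcal{L}_\lambda)\to Rj_*(\mathcal{P}\otimes\mathcal{L}_\lambda)$ is an isomorphism on all stalks. As $\bar p$ is proper, $R\bar p_*=R\bar p_!$, and we obtain $Rp_!(\mathcal{P}\otimes\mathcal{L}_\lambda)=Rp_*(\mathcal{P}\otimes\mathcal{L}_\lambda)=:\mathcal{P}'$. By (P1) and (P2), $\mathcal{P}'$ is perverse on $\mathbb{T}'$. By induction there is $\mathcal{L}'$ with $H^i(\mathbb{T}';\mathcal{P}'\otimes\mathcal{L}')=0$ for $i\ne0$, and by (P3) this group is $H^i(\mathbb{T};\mathcal{P}\otimes\mathcal{L}_\lambda\otimes p^*\mathcal{L}')$.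
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:vanish}]
By Lemma~\ref{lem:cross}, (P1) and (P2), $\mathcal{P}=R\Phi_*\mathbb{C}[n]$ is perverse on $\mathbb{T}=(\mathbb{C}^*)^N$. With $\mathcal{L}$ as in Lemma~\ref{lem:GL}, (P3) gives
\[
H^i(\mathcal{M}_{0,2g};\Phi^*\mathcal{L})=H^{i-n}(\mathbb{T};\mathcal{P}\otimes\mathcal{L})=0\qquad(i\ne n).
\]
By Lemma~\ref{lem:cross} the monodromy of $\Phi^*\mathcal{L}$ factors through $\Theta$. So for some character $\chi\colon\Theta\to\mathbb{C}^*$ these groups are the cohomology of the complex of linear forms $\varphi\colon C_*(\widetilde X;\mathbb{Q})\to\mathbb{C}$ with $\varphi(fy)=\chi(f)\varphi(y)$. That complex is the $\mathbb{C}$-dual of $\mathbb{C}_\chi\otimes_{\mathbb{Q}[\Theta]}C^{(0)}$, where $\mathbb{C}_\chi$ is $\mathbb{C}$ with the ring homomorphism $\mathbb{Q}[\Theta]\to\mathbb{C}$ extending $\chi$. Hence $H_i(\mathbb{C}_\chi\otimes C^{(0)})=0$ for $i\ne n$.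

Write the differentials $d_i$ of $C^{(0)}$ as matrices over $\mathbb{Q}[\Theta]$, and let $c_i$ be the rank of $C_i^{(0)}$. A minor that is nonzero after applying $\chi$ is nonzero, so $\operatorname{rk}_{\mathbb{K}}d_i\ge\operatorname{rk}_{\mathbb{C}}\chi(d_i)$. Over either field the $i$-th homology has dimension $c_i-\operatorname{rk}d_i-\operatorname{rk}d_{i+1}$. Therefore $\dim_{\mathbb{K}}H_i(G;\mathbb{K})\le\dim_{\mathbb{C}}H_i(\mathbb{C}_\chi\otimes C^{(0)})=0$ for $i\neq n$.
\end{proof}

\begin{remark}\label{rem:euler}
The proof gives $H_i(G;\mathbb{K})=0$ for all $i\ne n$, so $\dim_{\mathbb{K}}H_n(G;\mathbb{K})=|\chi(\mathcal{M}_{0,2g})|$, with $\chi$ here the Euler characteristic. The fibers of $\mathcal{M}_{0,m}\to\mathcal{M}_{0,m-1}$ have Euler characteristic $3-m$, so this dimension is $(2g-3)!$. Thus $H_n(G\cap\mathcal{I}_g;\mathbb{Q})$ is far from torsion; but this says nothing yet about its image in $H_n(\mathcal{I}_g;\mathbb{Q})$.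
\end{remark}

\section{Lifting through a nilpotent quotient}\label{sec:lifting}

\begin{proposition}\label{prop:lift}
Let $G$ be a group with a finite $K(G,1)$ complex $X$, and let $K\subset K_0$ be normal subgroups such that $G/K$ is nilpotent and $\Theta=G/K_0$ is free abelian. Let $n\ge1$ and suppose that every element of $H_{n-1}(K_0;\mathbb{Q})$ is killed by a nonzero element of $\mathbb{Q}[\Theta]$. Then for every $w\in H_n(K_0;\mathbb{Q})$ there is $0\ne r\in\mathbb{Q}[\Theta]$ such that $rw$ lies in the image of $H_n(K;\mathbb{Q})\to H_n(K_0;\mathbb{Q})$.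
\end{proposition}

We pass from $K_0$ to $K$ through finitely many steps with cyclic quotients. At each step a long exact sequence places the obstruction to lifting in $H_{n-1}$ of the \emph{smaller} group, about which the hypothesis says nothing directly. So the main point is that torsion in degree $n-1$ propagates along the tower. If the group algebras involved were commutative, this would be Nakayama's lemma after localizing at the prime ideal that is the kernel of the map to $\mathbb{Q}[\Theta]$. They are not commutative, and the Artin--Rees argument for a central element replaces localization.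

\begin{proof}
\emph{The tower.} Let $\mathcal{N}=G/K$, a finitely generated nilpotent group since $X$ is finite, and let $\mathcal{U}=K_0/K$. The series $\mathcal{U}\supseteq[\mathcal{N},\mathcal{U}]\supseteq[\mathcal{N},[\mathcal{N},\mathcal{U}]]\supseteq\cdots$ consists of normal subgroups of $\mathcal{N}$ and reaches $1$ by nilpotency. Its terms are finitely generated, as are all subgroups of a finitely generated nilpotent group, and each factor is central in the corresponding quotient of $\mathcal{N}$. Subgroups of a central subgroup are normal, so refining each factor by a series with cyclic factors gives a tower of surjections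
\[
\mathcal{N}=\mathcal{N}_m\to\cdots\to\mathcal{N}_1\to\mathcal{N}_0=\Theta
\]
with $\ker(\mathcal{N}_j\to\mathcal{N}_{j-1})=\langle z_j\rangle$ cyclic and central in $\mathcal{N}_j$. Put $R_j=\mathbb{Q}[\mathcal{N}_j]$. By P.~Hall's theorem the group algebra of a polycyclic group over a field is Noetherian, so $R_j$ is Noetherian. Put $C^{(j)}=R_j\otimes_{\mathbb{Q}G}C_*(\widetilde X;\mathbb{Q})$. By (H2) this is a complex of finitely generated free left $R_j$-modules, so its homology modules are finitely generated, and $H_*(C^{(m)})=H_*(K;\mathbb{Q})$, $H_*(C^{(0)})=H_*(K_0;\mathbb{Q})$. Let $S_j\subset R_j$ be the set of elements with nonzero image in $R_0=\mathbb{Q}[\Theta]$. It is closed under multiplication because $R_0$ is a domain, and every element of $S_{j-1}$ lifts to $S_j$.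

Fix $j\ge1$ and let $z=z_j$. If $z$ has infinite order, $R_j$ is free over $\mathbb{Q}[z^{\pm1}]$, so the central element $z-1$ is not a zero divisor, $R_j/(z-1)R_j=R_{j-1}$, and
\begin{equation}\label{eq:ses}
0\to C^{(j)}\xrightarrow{\,z-1\,}C^{(j)}\to C^{(j-1)}\to0
\end{equation}
is an exact sequence of complexes of $R_j$-modules. If $z$ has finite order $q$, then $e=\frac1q(1+z+\dots+z^{q-1})$ is a central idempotent mapping to $1\in R_{j-1}$, and $eR_j\to R_{j-1}$ is an isomorphism. Then $C^{(j)}\to C^{(j-1)}$ is identified with the projection onto the direct summand $eC^{(j)}$, and $H_*(C^{(j-1)})=eH_*(C^{(j)})$.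

\emph{Step 1: every $h\in\mathcal{H}:=H_{n-1}(C^{(j)})$ is killed by some element of $S_j$.} For $j=0$ this is the hypothesis. Let $j\ge1$ and assume the claim for $j-1$. If $z$ has finite order, some $s\in S_j$ kills $eh\in H_{n-1}(C^{(j-1)})$, and $se\in S_j$ kills $h$.

Let $z$ have infinite order. By \eqref{eq:ses}, $\mathcal{H}/(z-1)\mathcal{H}$ embeds in $H_{n-1}(C^{(j-1)})$, so every element of $\mathcal{H}$ is carried into $(z-1)\mathcal{H}$ by some element of $S_j$. Starting from $h_0=h$, choose successively $s_l\in S_j$ and $h_l\in\mathcal{H}$ with $s_lh_{l-1}=(z-1)h_l$. As $z$ is central,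
\[
s_l\cdots s_1h=(z-1)^lh_l\in R_jh\cap(z-1)^l\mathcal{H}\qquad\text{for all }l\geq 1.
\]
We claim that $R_jh\cap(z-1)^l\mathcal{H}\subset(z-1)R_jh$ for large $l$. The polynomial ring $R_j[Y]$ in a central variable is Noetherian by the Hilbert basis theorem. Make $\bigoplus_{l\ge0}(z-1)^l\mathcal{H}\,y^l$ a graded $R_j[Y]$-module by letting $Y$ act as multiplication by $(z-1)y$; this commutes with $R_j$ since $z$ is central. The module is generated by its degree $0$ part $\mathcal{H}$, hence finitely generated. The subgroup $\bigoplus_l\bigl(R_jh\cap(z-1)^l\mathcal{H}\bigr)y^l$ is a graded submodule, so it is generated by finitely many homogeneous elements, of degree at most $d$, say. For $l>d$ its degree $l$ part is $Y$ times its degree $l-1$ part, which means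
\[
R_jh\cap(z-1)^l\mathcal{H}=(z-1)\bigl(R_jh\cap(z-1)^{l-1}\mathcal{H}\bigr)\subset(z-1)R_jh.
\]
For such $l$ write $s_l\cdots s_1h=(z-1)vh$ with $v\in R_j$. Then $s=s_l\cdots s_1-(z-1)v$ kills $h$. It has the same image in $R_0$ as $s_l\cdots s_1$, because $z-1\mapsto0$, so $s\in S_j$.

\emph{Step 2: for $w_{j-1}\in H_n(C^{(j-1)})$ there are $s\in S_j$ and $w_j\in H_n(C^{(j)})$ with $w_j\mapsto sw_{j-1}$.} If $z$ has finite order, $H_n(C^{(j)})\to H_n(C^{(j-1)})$ is onto and $s=1$. Otherwise the connecting map $\partial\colon H_n(C^{(j-1)})\to H_{n-1}(C^{(j)})$ of \eqref{eq:ses} is $R_j$-linear. By Step~1 some $s\in S_j$ kills $\partial w_{j-1}$, so $\partial(sw_{j-1})=0$ and $sw_{j-1}$ lifts.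

Apply Step~2 for $j=1,\dots,m$, starting from $w_0=w$. The class $w_m\in H_n(K;\mathbb{Q})$ maps to $rw$, where $r$ is a product of images in $R_0$ of elements of the sets $S_j$, hence nonzero.
\end{proof}

\begin{corollary}\label{cor:lift}
Let $G\subset\operatorname{Mod}_g$ and $\Theta$ be as in Section~\ref{sec:G} and let $k\ge2$. For every $w\in H_n(G\cap\mathcal{I}_g;\mathbb{Q})$ there is $0\ne r\in\mathbb{Q}[\Theta]$ such that $rw$ lies in the image of $H_n(G\cap\mathcal{I}_g(k);\mathbb{Q})$.
\end{corollary}

\begin{proof}
Take $K_0=G\cap\mathcal{I}_g$ and $K=G\cap\mathcal{I}_g(k)$. The hypotheses hold by Lemmas~\ref{lem:G} and~\ref{lem:nilp} and by Proposition~\ref{prop:vanish} with $i=n-1$.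
\end{proof}

\section{A detector built from the complex of cycles}\label{sec:cycles}

Write $\mathcal{I}=\mathcal{I}_g$. To show that a class in $H_n(\mathcal{I};\mathbb{Q})$ is nonzero we let $\mathcal{I}$ act on a contractible complex $B$, so that $H_n(\mathcal{I};\mathbb{Q})=H_n^{\mathcal{I}}(B)$ is assembled from the homology of cell stabilizers. A class that is nonzero in the homology of the stabilizer of a cell $\sigma$ may still be killed by cells of higher dimension containing $\sigma$. We deal with this by choosing a family of cells whose open stars are disjoint and have a product structure, and by collapsing the rest of $B$.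

\subsection{The complex of cycles}
Fix a primitive class $x\in H$. An \emph{oriented multicurve} is a finite set of disjoint, pairwise non-isotopic curves, each with an orientation. Let $\mathcal{M}(x)$ be the set of isotopy classes of oriented multicurves $M$ such that
\begin{itemize}
\item[(C1)] no nontrivial combination of the classes of the components with nonnegative coefficients is zero;
\item[(C2)] each component occurs with positive coefficient in some representation of $x$ as a nonnegative real combination of the classes of the components.
\end{itemize}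
Let $P_M$ be the set of formal sums $\sum_{\gamma\in M}k_\gamma\gamma$ with $k_\gamma\ge0$ and $\sum k_\gamma[\gamma]=x$. It is cut out of an orthant by affine equations, and it is bounded by (C1), so it is a polytope. Its vertices are the representations of $x$ whose support is linearly independent in homology, the \emph{basic cycles}. Since $P_M$ is the convex hull of its vertices, (C2) says that each component of $M$ lies in the support of a basic cycle supported in $M$. By (C2) and convexity $P_M$ has a point with all coefficients positive, so $P_M$ determines $M$. A face is obtained by setting some coefficients equal to zero, so the faces of $P_M$ are the $P_{M'}$ with $M'\subset M$ and $M'\in\mathcal{M}(x)$. Gluing the $P_M$ along common faces gives a regular CW complex $B(x)$, the \emph{complex of cycles}. It is contractible \cite{BBM}; see also \cite{HM}. A mapping class $m$ induces a cellular isomorphism $B(x)\to B(mx)$, and in particular $\mathcal{I}$ acts on $B(x)$.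

\subsection{Maximal families of curves in the class $x$}

\begin{lemma}\label{lem:family}
A family of $l$ disjoint, pairwise non-isotopic, nonseparating curves that are pairwise homologous up to sign cuts $\Sigma_g$ into $l$ cyclically arranged pieces, each with two boundary components and positive genus. The genera add up to $g-1$, so $l\le g-1$.
\end{lemma}

\begin{proof}
Cut along one curve $\gamma_1$ to get a connected surface $\Sigma'$ with two boundary components. Another curve $\gamma$ of the family separates $\Sigma'$, since otherwise some closed curve in $\Sigma'$ would meet $\gamma$ once and $\gamma_1$ not at all, contradicting $[\gamma]=\pm[\gamma_1]$. It separates the two boundary components, since otherwise it would separate $\Sigma_g$. So the other curves are linearly ordered between the two boundary components and cut $\Sigma'$ into $l$ pieces with two boundary components each. No piece is an annulus. A piece of genus $h$ has Euler characteristic $-2h$, and these add up to $2-2g$.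
\end{proof}

Let $\mathcal{S}_x$ be the set of oriented multicurves $\sigma=\{\gamma_1,\dots,\gamma_{g-1}\}$ with $[\gamma_i]=x$ for all $i$. Such a $\sigma$ satisfies (C1) and (C2), and $P_\sigma$ is the $(g-2)$-simplex with vertices $\gamma_i$. By Lemma~\ref{lem:family}, $\sigma$ cuts $\Sigma_g$ into $g-1$ pieces $Q_p\cong\Sigma_1^2$, and \emph{each $M\in\mathcal{M}(x)$ contains at most one element of $\mathcal{S}_x$}, because it has at most $g-1$ components of class $x$.

The boundary of $Q_p$ is null-homologous and $2x\ne0$, so exactly one of its two boundary curves, the \emph{outgoing} one, is oriented in $\sigma$ as the boundary of $Q_p$. Passing from each piece across its outgoing curve to the next defines a cyclic order of the pieces. Put $V_p=\operatorname{im}(H_1(Q_p)\to H)/\langle x\rangle\subset x^\perp/\langle x\rangle$.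

\begin{lemma}\label{lem:V}
Let $\sigma\in\mathcal{S}_x$.
\begin{enumerate}
\item $x^\perp/\langle x\rangle=\bigoplus_pV_p$ with $V_p\cong\mathbb{Z}^2$, and $H_1(Q_p)\to H$ is injective.
\item For $m\in\operatorname{Mod}_g$, the cyclically ordered tuple of subgroups attached to $m\sigma\in\mathcal{S}_{mx}$ is $(mV_p)_p$. In particular the cyclically ordered tuple $(V_p)_p$ depends only on the $\mathcal{I}$-orbit of $\sigma$.
\item The stabilizer $\mathcal{I}_\sigma$ preserves each piece $Q_p$ and each oriented curve $\gamma_i$.
\end{enumerate}
\end{lemma}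

\begin{proof}
(1) The group $H_1(Q_p)\cong\mathbb{Z}^3$ is generated by a boundary class, which maps to $\pm x$, and the homology of a one-holed torus in $Q_p$. So $V_p$ is generated by two classes with intersection number $1$ and is unimodular of rank $2$ for the form induced on $x^\perp/\langle x\rangle$. Different $V_p$ are orthogonal, so their sum is direct and unimodular of rank $2g-2$. A unimodular sublattice of full rank in the lattice $x^\perp/\langle x\rangle$ of rank $2g-2$ is the whole lattice. The image of $H_1(Q_p)$ in $H$ has rank $3$, which gives injectivity. (2) holds because the construction uses only the orientations of $\Sigma_g$ and of $\sigma$. (3) If $h\in\mathcal{I}_\sigma$ sends $Q_p$ to $Q_q$, then $V_q=hV_p=V_p$, so $p=q$ by (1). Each $\gamma_i$ is the outgoing curve of exactly one piece, so it is preserved.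
\end{proof}

\subsection{The homomorphism $D_x$}
Let $B'(x)\subset B(x)$ be the subcomplex of cells that have no face $P_\sigma$ with $\sigma\in\mathcal{S}_x$, and let $C^\sigma\subset C_*(B(x),B'(x);\mathbb{Q})$ be spanned by the cells having $P_\sigma$ as a face. A face of such a cell either still contains $P_\sigma$ or lies in $B'(x)$, by the uniqueness noted above. So $C_*(B(x),B'(x);\mathbb{Q})=\bigoplus_{\sigma\in\mathcal{S}_x}C^\sigma$ as complexes, and (H3), (H4) give
\begin{equation}\label{eq:D}
D_x\colon H_n(\mathcal{I};\mathbb{Q})\cong H_n^{\mathcal{I}}(B(x))\to H_n^{\mathcal{I}}(B(x),B'(x))=\bigoplus_{\sigma\in\mathcal{S}_x/\mathcal{I}}\mathbb{H}_n(\mathcal{I}_\sigma;C^\sigma).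
\end{equation}
The cell $P_\sigma$ is the only cell of $C^\sigma$ of dimension at most $g-2$, and $\mathcal{I}_\sigma$ fixes its vertices. So $\mathbb{Q}\sigma=C^\sigma_{g-2}$ is a subcomplex with trivial action, and since $n-(g-2)=g-1$ its inclusion induces
\[
\iota_\sigma\colon H_{g-1}(\mathcal{I}_\sigma;\mathbb{Q})\to\mathbb{H}_n(\mathcal{I}_\sigma;C^\sigma).
\]
A mapping class $m$ maps $(B(x),B'(x))$ to $(B(mx),B'(mx))$ compatibly with conjugation by $m$. Hence $D_{mx}(m_*z)=m_*D_x(z)$, and $m_*$ maps the summand of the orbit of $\sigma$ isomorphically onto the summand of the orbit of $m\sigma$.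

\subsection{The cells containing $\sigma$}
Fix $\sigma\in\mathcal{S}_x$. Let $\mathcal{D}_p$ be the set of isotopy classes of unordered pairs $\{c,c'\}$ of disjoint oriented curves in $Q_p$, each nonseparating in $Q_p$, with $[c]+[c']=x$. A curve $c$ that does not separate $Q_p$ has a dual curve in $Q_p$ meeting it once, so its class in $V_p$ is primitive. For a pair in $\mathcal{D}_p$ we have $[c']=-[c]$ in $V_p$, and $[c']\ne\pm[c]$ in $H$ since $2[c]\neq0$ in $V_p$ and $x\ne0$; so $c,c'$ are not isotopic.

Two disjoint non-isotopic curves $c,c'$ that do not separate $Q_p$ have only one possible configuration. Cutting $Q_p$ along $c$ gives a four-holed sphere, in which $c'$ is not parallel to a boundary component and so divides the four holes into two pairs. The two copies of $c$ lie on different sides, as $c'$ does not separate $Q_p$. Thus $c\cup c'$ cuts $Q_p$ into two pairs of pants, each bounded by $c$, $c'$ and one component of $\partial Q_p$.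

\begin{lemma}\label{lem:star}
The elements $M\in\mathcal{M}(x)$ containing $\sigma$ are exactly the multicurves obtained from $\sigma$ by adding one pair $\{c_p,c_p'\}\in\mathcal{D}_p$ for each $p$ in some set of pieces. For such $M$ the cell $P_M$ is the simplex with vertices $\gamma_1,\dots,\gamma_{g-1}$ and $u_p=c_p+c_p'$.
\end{lemma}

\begin{proof}
Let $\sigma\subset M\in\mathcal{M}(x)$, let $M_p$ be the set of components of $M\setminus\sigma$ lying in $Q_p$, and let $c\in M_p$. If $c$ separated $Q_p$, it would either be null-homologous, against (C1), or separate the two boundary components and be homologous to $\pm x$, so that $\sigma\cup\{c\}$ would violate Lemma~\ref{lem:family}. So no element of $M_p$ separates $Q_p$. Take a representation of $x$ as in (C2) with $k_c>0$. All components of $M$ have classes in $x^\perp$, and projecting to $V_p$ gives $\sum_{b\in M_p}k_b[b]=0$. As $[c]\ne0$ in $V_p$, there is a second component $c'\in M_p$. There is no third, because two disjoint curves in the four-holed sphere $Q_p\setminus c$ that are not boundary parallel are isotopic. From $k_c[c]+k_{c'}[c']=0$,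 with both classes primitive and $k_c>0$, $k_{c'}\ge0$, we get $[c']=-[c]$ in $V_p$. One of the pairs of pants gives a relation $\pm[c]\pm[c']\pm x=0$ in $H$. The relation $[c]-[c']=\pm x$ would give $2[c]=0$ in $V_p$, and $[c]+[c']=-x$ would give $[c]+[c']+[\gamma_1]=0$, against (C1). So $[c]+[c']=x$ and $M_p\in\mathcal{D}_p$.

Conversely, let $M$ be obtained by adding pairs. Its components are disjoint, and pairwise non-isotopic as their classes show, the $\gamma_i$ being non-isotopic by assumption. Suppose $\sum a_i[\gamma_i]+\sum_p(k_p[c_p]+k_p'[c_p'])=\lambda x$ with nonnegative coefficients. Projection to $V_p$ gives $(k_p-k_p')[c_p]=0$, so $k_p=k_p'$, and then $\lambda=\sum a_i+\sum k_p$. For $\lambda=0$ all coefficients vanish, which is (C1). For $\lambda=1$ we see that $P_M$ is the stated simplex, and (C2) follows.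
\end{proof}

Let $C^{(p)}$ be the complex $\mathbb{Q}[\mathcal{D}_p]\to\mathbb{Q}$ in degrees $1$ and $0$, the differential sending each basis element to $1$. Number the curves $\gamma_i$ and the pieces $Q_p$; by Lemma~\ref{lem:V}(3), $\mathcal{I}_\sigma$ respects the numbering. Send the oriented simplex $[u_{p_1},\dots,u_{p_r},\gamma_1,\dots,\gamma_{g-1}]$, $p_1<\dots<p_r$, to the tensor with entry $\{c_{p_a},c'_{p_a}\}$ in position $p_a$ and $1$ elsewhere. The facets omitting some $\gamma_i$ lie in $B'(x)$, and the facet omitting $u_{p_a}$ has sign $(-1)^{a-1}$, which is the sign in the differential of a tensor product. We obtain an $\mathcal{I}_\sigma$-equivariant isomorphism of complexes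
\begin{equation}\label{eq:tensor}
C^\sigma_{*+g-2}\cong\Bigl(\bigotimes_{p=1}^{g-1}C^{(p)}\Bigr)_*
\end{equation}
taking $\mathbb{Q}\sigma$ to the degree $0$ part $\bigotimes_p\mathbb{Q}$.

\subsection{A class that survives}

\begin{lemma}\label{lem:survive}
Let $\sigma\in\mathcal{S}_x$, and for $1\le p\le g-1$ let $\varepsilon_p\subset Q_p$ be a curve cutting $Q_p$ into a one-holed torus and a pair of pants. Then $\iota_\sigma\bigl(\mathcal{A}(T_{\varepsilon_1},\dots,T_{\varepsilon_{g-1}})\bigr)\ne0$.
\end{lemma}

\begin{proof}
The twists $T_{\varepsilon_p}$ lie in $\mathcal{I}_\sigma$. By \eqref{eq:tensor} the problem splits into one problem for each piece, and there the cells above $\sigma$ will turn out to have trivial stabilizers, so that they cannot kill a class of positive degree.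

Fix $p$. Regard the boundary components $\gamma,\gamma'$ of $Q_p$ as punctures of a surface $\Sigma_{1,2}$, and let $J_p$ be the image of $\mathcal{I}_\sigma$ in $\operatorname{PMod}(\Sigma_{1,2})$ under (M3). By Lemma~\ref{lem:V}(1), $J_p$ acts trivially on $H_1(\Sigma_{1,2})\subset H$. Filling in $\gamma'$ gives $\Sigma_{1,1}$ with $H_1(\Sigma_{1,1})=V_p$, on which $\operatorname{PMod}(\Sigma_{1,1})=\operatorname{SL}_2(\mathbb{Z})$ acts faithfully. So by (M4), $J_p$ lies in $F=\pi_1(\Sigma_{1,1},\gamma')$, embedded by $\operatorname{Push}$. Let $a,b$ be simple nonseparating loops that freely generate $F$ and such that a loop around the puncture $\gamma$ is conjugate to $[a,b]^{\pm1}$.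

\emph{$J_p\subset[F,F]$.} Let $w$ be $a$ or $b$, and $\operatorname{Push}(w)=T_{w_1}T_{w_2}^{-1}$. Orient $w_1,w_2$ parallel to $w$. They cobound an annulus containing the puncture $\gamma'$, so $[w_1]-[w_2]=\pm x$. Since $x$ is orthogonal to $H_1(\Sigma_{1,2})$, we have $\langle w_1,y\rangle=\langle w_2,y\rangle=:\langle w,y\rangle$ and $\langle w_1,w_2\rangle=0$, and (M1) gives
\[
T_{w_1}T_{w_2}^{-1}(y)=y+\langle w,y\rangle([w_1]-[w_2])=y\pm\langle w,y\rangle x .
\]
Maps $y\mapsto y+\varphi(y)x$ with $\varphi\in\operatorname{Hom}(V_p,\mathbb{Z})$ compose by adding the $\varphi$. So $F$ acts on $H_1(\Sigma_{1,2})$ through a homomorphism $F\to\operatorname{Hom}(V_p,\mathbb{Z})\cong\mathbb{Z}^2$ sending $a,b$ to the basis $\pm\langle a,\cdot\rangle,\pm\langle b,\cdot\rangle$. Its kernel is $[F,F]$, and it contains $J_p$.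

\emph{$J_p$ acts freely on $\mathcal{D}_p$.} Let $\phi\in J_p$ fix $\{c,c'\}$. As $[c]\ne[c']$, it fixes each of the oriented curves $c,c'$. The complementary pieces are two pairs of pants, so $\phi=T_c^{i}T_{c'}^{j}$ by (M3). We have $\langle c',y\rangle=-\langle c,y\rangle$ and $\langle c,c'\rangle=0$, so
\[
\phi(y)=y+\langle c,y\rangle\bigl(i[c]-j[c']\bigr)=y+\langle c,y\rangle\bigl((i+j)[c]-jx\bigr).
\]
Take $y$ with $\langle c,y\rangle=1$. Since $[c]$ and $x$ are linearly independent and $\phi(y)=y$, we get $i+j=0$ and $j=0$, so $\phi=1$.

\emph{The image $e_p\in J_p$ of $T_{\varepsilon_p}$ is nonzero in $H_1(J_p;\mathbb{Q})$.} The curve $\varepsilon_p$ bounds a disc containing both punctures. Let $\ell$ be a simple loop at $\gamma'$ in this disc going around $\gamma$. One boundary curve of a neighborhood of $\ell$ encloses only the puncture $\gamma$, so the twist about it is trivial, and the other is isotopic to $\varepsilon_p$. By (M4), $e_p=\ell^{\pm1}$ is conjugate in $F$ to $[a,b]^{\pm1}$. Map $F$ to the group of upper unitriangular integral $3\times3$ matrices by $a\mapsto1+E_{12}$, $b\mapsto1+E_{23}$.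 Then $[F,F]$ maps to the center $\{1+vE_{13}\}\cong\mathbb{Z}$, and every conjugate of $[a,b]$ maps to $1+E_{13}$. Restricting to $J_p\subset[F,F]$ gives a homomorphism $J_p\to\mathbb{Z}$ with $e_p\mapsto\pm1$.

\emph{Conclusion.} The subcomplex $\mathbb{Q}\subset C^{(p)}$ has quotient $\mathbb{Q}[\mathcal{D}_p]$ in degree $1$, and the long exact sequence contains
\[
H_1(J_p;\mathbb{Q}[\mathcal{D}_p])\to H_1(J_p;\mathbb{Q})\to\mathbb{H}_1(J_p;C^{(p)}).
\]
The first group is zero since $\mathbb{Q}[\mathcal{D}_p]$ is a free $\mathbb{Q}J_p$-module. So the image $\bar e_p$ of $[e_p]$ in $\mathbb{H}_1(J_p;C^{(p)})$ is nonzero. The action of $\mathcal{I}_\sigma$ on $\bigotimes_pC^{(p)}$ factors through $\mathcal{I}_\sigma\to\prod_pJ_p$, under which $T_{\varepsilon_p}$ goes to $e_p$ in the $p$-th factor and to $1$ in the others. So the abelian cycle maps to the cross product $[e_1]\times\dots\times[e_{g-1}]$, and by naturality and the K\"unneth formula its image under $\iota_\sigma$ maps to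
\[
\pm\,\bar e_1\otimes\dots\otimes\bar e_{g-1}\in\bigotimes_p\mathbb{H}_1(J_p;C^{(p)})\subset\mathbb{H}_{g-1}\Bigl(\prod_pJ_p;\bigotimes_pC^{(p)}\Bigr),
\]
which is a tensor product of nonzero vectors.
\end{proof}

\section{The translates of $A$ are linearly independent}\label{sec:A}

\begin{proposition}\label{prop:detect}
Let $A$ be the abelian cycle \eqref{eq:A}. If $0\ne r\in\mathbb{Q}[\Theta]$, then $rA\ne0$ in $H_n(\mathcal{I}_g;\mathbb{Q})$.
\end{proposition}

Let $\Lambda=\Lambda_0\times\Lambda_1$, where $\Lambda_0\cong\mathbb{Z}^{g-1}$ and $\Lambda_1\cong\mathbb{Z}^{g-2}$ are free abelian on symbols $T_{\varepsilon_i}$ and $f_j$, with the evident homomorphism $\Lambda\to\mathcal{I}$. To compute $D_x(A)$ by (H4) we need a contractible $\Lambda$-complex $W$ with an equivariant map to $B(x)$. For $x=\beta_g$ the orbit of the curve $\{\xi=\frac12\}$ provides the vertices: the $T_{\varepsilon_i}$ fix this curve, and the $f_j$ change the side on which it passes the handles.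

\subsection{The curves $\gamma_\kappa$}
For $\kappa\in\mathbb{Z}^{g-1}$ choose a continuous piecewise smooth function $h\colon\mathbb{R}/\mathbb{Z}\to\mathbb{R}$ with
\[
h\bigl([\eta_i-\rho,\eta_i+\rho]\bigr)\subset(\kappa_i+\rho,\ \kappa_i+1-\rho)\qquad(1\le i\le g-1),
\]
and let $\gamma_\kappa=\{\xi=h(\eta)\bmod1\}$, oriented by increasing $\eta$. It misses the squares $U_i$, so it is a curve in $\Sigma_g$. The admissible $h$ form a convex set, so the isotopy class depends only on $\kappa$. As $h+1$ gives the same curve, it depends only on $\kappa$ modulo $\mathbf{1}=(1,\dots,1)$. The kernel of the map from $H_1$ of $E$ minus the discs to $H_1(E)$ is generated by the $[\varepsilon_i]$, which vanish in $H$. So the class in $H$ of a curve missing the $U_i$ depends only on its class in $H_1(E)$. All graphs are homotopic in $E$ to $\{\xi=\frac12\}$, so $[\gamma_\kappa]=\beta_g$.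

Realize $T_{\delta_j}$ as a shear $(\xi,\eta)\mapsto(\xi+\chi_j(\eta),\eta)$ supported in a thin annulus around $\delta_j$ whose heights avoid the intervals $[\eta_i-\rho,\eta_i+\rho]$, where $\chi_j$ changes by $\pm1$ across the annulus, with one sign for all $j$. Then $f_j^{\pm1}$, again with one sign for all $j$, turns the graph of $h$ into the graph of $h+\chi$, where $\chi$ drops by $1$ across $\delta_0$ and rises by $1$ across $\delta_j$; outside the two annuli, $\chi=-1$ for $0<\eta<\frac{j}{g-1}$ and $\chi=0$ otherwise. Since $\eta_i<\frac{j}{g-1}$ exactly for $i\le j$,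
\[
f_j^{\pm1}\gamma_\kappa=\gamma_{\kappa-(e_1+\dots+e_j)},\qquad T_{\varepsilon_i}\gamma_\kappa=\gamma_\kappa,
\]
with $e_i$ the unit vectors. The vectors $e_1+\dots+e_j$, $1\le j\le g-2$, and $\mathbf{1}$ form a basis of $\mathbb{Z}^{g-1}$. So, letting $\Lambda_1$ act on $\mathbb{Z}^{g-1}/\mathbb{Z}\mathbf{1}$ by these translations and $\Lambda_0$ trivially, the action of $\Lambda_1$ is simply transitive and $\kappa\mapsto\gamma_\kappa$ is $\Lambda$-equivariant.

Write $\kappa<\kappa'$ if $\kappa_i\le\kappa'_i$ for all $i$ and $\kappa\ne\kappa'$. A \emph{chain} is a sequence $\kappa^0<\kappa^1<\dots<\kappa^l<\kappa^{l+1}:=\kappa^0+\mathbf{1}$. The sum of the coordinates grows at each of the $l+1$ steps and by $g-1$ in total, so $l+1\le g-1$. Each coordinate $i$ jumps at exactly one step $a_i\in\{1,\dots,l+1\}$: $\kappa_i^a=\kappa_i^0$ for $a<a_i$ and $\kappa^a_i=\kappa^0_i+1$ for $a\ge a_i$.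

\begin{lemma}\label{lem:chain}
For a chain as above, $\gamma_{\kappa^0},\dots,\gamma_{\kappa^l}$ can be chosen disjoint and are pairwise non-isotopic. They cut $\Sigma_g$ into pieces $R_1,\dots,R_{l+1}$, in this cyclic order, where $R_a$ is an annulus in $E$ with the handles $Y_i$, $a_i=a$, attached; the outgoing boundary curve of $R_a$ is $\gamma_{\kappa^a}$.
\end{lemma}

\begin{proof}
For each $i$ consider the $l+2$ numbers $\kappa_i^0+1+\frac{\nu}{l+2}$, $-a_i\le\nu\le l+1-a_i$. Delete the integer, $\nu=0$, and call the rest $y_i^0<\dots<y_i^l$. Then $y_i^l-y_i^0\le\frac{l+1}{l+2}<1$. The first $a_i$ of them lie in $(\kappa_i^0,\kappa_i^0+1)$ and the others in $(\kappa_i^0+1,\kappa_i^0+2)$, all at distance at least $\frac1{l+2}\ge\frac1g>\rho$ from $\mathbb{Z}$. So $y_i^a\in(\kappa_i^a+\rho,\kappa_i^a+1-\rho)$. Let $h^a$ equal $y_i^a$ on $[\eta_i-\rho,\eta_i+\rho]$ and be affine on the complementary intervals of $\mathbb{R}/\mathbb{Z}$. Then $h^0<\dots<h^l<h^{l+1}:=h^0+1$, so the graphs are disjoint in $E$. The annulus $\{h^{a-1}\le\xi\le h^a\}$ contains $U_i$ exactly when an integer lies between the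 values of $h^{a-1}$ and $h^a$ at $\eta_i$, that is, when $a=a_i$. Its boundary orientation points upward along the right edge $\gamma_{\kappa^a}$. Each step has a jumping coordinate, so each $R_a$ has positive genus. Any two of the curves therefore cut $\Sigma_g$ into two pieces of positive genus; they do not cobound an annulus and are not isotopic.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.6]
\draw[dashed] (-0.2,0)--(2.2,0) node[right]{$\delta_0$};
\draw[dashed] (-0.2,0.5)--(2.2,0.5) node[right]{$\delta_1$};
\draw[dashed] (-0.2,1)--(2.2,1) node[right]{$\delta_0$};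
\foreach \m in {0,1,2}{
\draw[fill=gray!25] (\m-0.083,0.167) rectangle (\m+0.083,0.333);
\node at (\m,0.25){$U_1$};
\draw[fill=gray!25] (\m-0.083,0.667) rectangle (\m+0.083,0.833);
\node at (\m,0.75){$U_2$};
\node[below] at (\m,-0.02){$\xi=\m$};}
\draw[thick,->] (0.5,0)--(0.667,0.167)--(0.667,0.333)--(0.333,0.667)--(0.333,0.833)--(0.5,1) node[above]{$\gamma_{(0,0)}$};
\draw[thick,->] (1,0)--(1.333,0.167)--(1.333,0.333)--(0.667,0.667)--(0.667,0.833)--(1,1) node[above]{$\gamma_{(1,0)}$};
\draw[thick,->] (1.5,0)--(1.667,0.167)--(1.667,0.333)--(1.333,0.667)--(1.333,0.833)--(1.5,1) node[above]{$\gamma_{(1,1)}$};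
\end{tikzpicture}
\caption{The genus $3$ surface as a torus with handles attached in the squares $U_1,U_2$, unrolled in the horizontal direction: points differing by a horizontal shift by $1$ are identified, and so are the top and bottom lines. The curve $\gamma_{(\kappa_1,\kappa_2)}$ passes the row of $U_i$ between $\xi=\kappa_i$ and $\xi=\kappa_i+1$; thus $\gamma_{(1,1)}=\gamma_{(0,0)}$. The curves $\gamma_{(0,0)}$ and $\gamma_{(1,0)}$ are disjoint and homologous, and cut the surface into two pieces with one handle each.}
\label{fig:curves}
\end{figure}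

\begin{example}[Genus $3$]\label{ex:genus3}
Here $n=3$, $A=\mathcal{A}(T_{\varepsilon_1},T_{\varepsilon_2},f_1)$, $x=\beta_3$, and elements of $\mathcal{S}_x$ are edges of $B(x)$. Put $\gamma(m)=\gamma_{(m,0)}$ for $m\in\mathbb{Z}\cong\mathbb{Z}^2/\mathbb{Z}\mathbf{1}$. The chain $(m,0)<(m+1,0)<(m+1,1)$ shows that $\{\gamma(m),\gamma(m+1)\}\in\mathcal{S}_x$ (Figure~\ref{fig:curves}). So the line $W=\mathbb{R}$ with integer vertices maps to $B(x)$, the map $f_1$ acts on it as a unit translation, and $T_{\varepsilon_1},T_{\varepsilon_2}$ act trivially. The homotopy quotient of $W$ by $\Lambda$ is a $3$-torus, the product of the $2$-torus of $\Lambda_0$ with the circle $W/\Lambda_1$, which has one vertex and one edge. The vertices of $W$ go to $B'(x)$, and relative to them the fundamental class is the $2$-torus times the edge. Hence $D_x(A)=\pm\iota_\sigma(\mathcal{A}(T_{\varepsilon_1},T_{\varepsilon_2}))$ with $\sigma=\{\gamma(0),\gamma(1)\}$, which is nonzero by Lemma~\ref{lem:survive}.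

Now let $\theta=\theta_s$, $s=(s_{12},s_{13},s_{23})$. The value $D_x(\theta A)$ is a translate of $D_{x'}(A)$ with $x'=\theta^{-1}x=\beta_3-s_{13}\alpha_1-s_{23}\alpha_2$. If $x'\ne x$, adding the $\Lambda$-invariant cycle $-s_{13}\alpha_1-s_{23}\alpha_2$ to each $\gamma(m)$ gives an invariant line in $B(x')$ that involves no curve of class $x'$. It lies in $B'(x')$, so $D_{x'}(A)=0$. If $x'=x$, then $D_x(\theta A)$ is nonzero and lies in the summand of an orbit with splitting
\[
x^\perp/\langle x\rangle=\langle\alpha_1,\beta_1+s_{12}\alpha_2\rangle\oplus\langle\alpha_2,\beta_2+s_{12}\alpha_1\rangle,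
\]
which determines $s_{12}$. So $D_x$ ignores the translates of $A$ by elements moving $x$ and places the others in distinct summands. In higher genus the line becomes a triangulated $\mathbb{R}^{g-2}$ with several orbits of top simplices.
\end{example}

\subsection{A triangulation of $\mathbb{R}^{g-2}$}
Let $W$ be the simplicial complex with vertex set $\mathbb{Z}^{g-1}/\mathbb{Z}\mathbf{1}$ whose simplices are the sets $\{\kappa^0,\dots,\kappa^l\}$ modulo $\mathbf{1}$ coming from chains. Omitting an element of a chain leaves a chain, since for $a\ge1$ we have $\kappa^l<\kappa^0+\mathbf{1}<\kappa^a+\mathbf{1}$. A simplex determines its chain up to adding a multiple of $\mathbf{1}$ and up to the rotation $(\kappa^0,\dots,\kappa^l)\mapsto(\kappa^1,\dots,\kappa^l,\kappa^0+\mathbf{1})$: rotation makes any vertex the first, and once $\kappa^0$ is fixed each class modulo $\mathbf{1}$ has at most one representative $\kappa$ with $\kappa^0<\kappa<\kappa^0+\mathbf{1}$.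

\begin{lemma}\label{lem:triang}
The map $\Pi\colon|W|\to\mathbb{R}^{g-1}/\mathbb{R}\mathbf{1}\cong\mathbb{R}^{g-2}$ that is tautological on vertices and affine on simplices is a homeomorphism. The group $\Lambda_1$ acts freely on the simplices with quotient a $(g-2)$-torus, and the orbits of $(g-2)$-simplices correspond to the $(g-2)!$ cyclic orders of $\{1,\dots,g-1\}$.
\end{lemma}

\begin{proof}
We construct the inverse. For $t\in\mathbb{R}^{g-1}$ consider $s\mapsto\lfloor t+s\mathbf{1}\rfloor$, with coordinatewise floor. For $s\in[0,1)$ it is nondecreasing with values between $\lfloor t\rfloor$ and $\lfloor t\rfloor+\mathbf{1}$. Modulo $\mathbf{1}$, where the last value is identified with the first if it equals $\lfloor t\rfloor+\mathbf{1}$, the values form a simplex of $W$. Weight each vertex by the total length of the set of $s\in[0,1)$ at which it is taken; this gives a point $\omega(t)\in|W|$. Modulo $\mathbf{1}$ the function of $s$ is $1$-periodic, so $\omega(t+s_0\mathbf{1})=\omega(t)$. Since $\int_0^1\lfloor t_i+s\rfloor\,ds=t_i$, we have $\Pi(\omega(t))=t$ modulo $\mathbb{R}\mathbf{1}$. Conversely,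 let $t=\sum_{a=0}^l\lambda_a\kappa^a$ for a chain, with $\lambda_a>0$ and $\sum\lambda_a=1$. Then $t_i=\kappa^0_i+\sum_{a\ge a_i}\lambda_a<\kappa_i^0+1$, so for $s\in[0,1)$ the floor $\lfloor t_i+s\rfloor$ equals $\kappa_i^0+1$ if $s\ge\lambda_0+\dots+\lambda_{a_i-1}$ and $\kappa_i^0$ otherwise. Hence $\lfloor t+s\mathbf{1}\rfloor=\kappa^a$ exactly for $\lambda_0+\dots+\lambda_{a-1}\le s<\lambda_0+\dots+\lambda_a$, and $\omega(t)$ is the point we started from. So $\Pi$ is a continuous bijection.

The map $\Pi$ is equivariant for the translation lattice $\mathbb{Z}^{g-1}/\mathbb{Z}\mathbf{1}$, through which $\Lambda_1$ acts. Translating $\kappa^0$ to $0$ puts a chain into $\{0,1\}^{g-1}$, so there are finitely many orbits of simplices, and a bounded set meets the images of only finitely many simplices. So $\Pi$ is closed, hence a homeomorphism. A translation preserving a simplex fixes its barycenter and is trivial. In a chain with $l+1=g-1$ every step adds one unit vector, so up to translation it is a linear order of $\{1,\dots,g-1\}$, and rotation of the chain rotates the order.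
\end{proof}

For each cyclic order $c$ let $\Delta_c$ be a top simplex in the corresponding orbit. For $g=4$ the complex $W$ is a triangulated plane with two orbits of triangles.

\subsection{The values of $D_x$ on $A$}

\begin{lemma}\label{lem:DA}
\begin{enumerate}
\item Let $x=\beta_g$. For each cyclic order $c$ there is $\sigma_c\in\mathcal{S}_x$, each of whose pieces contains exactly one $Y_i$ and is cut by $\varepsilon_i$ into $Y_i$ and a pair of pants, the pieces being arranged in the cyclic order $c$, such that
\begin{equation}\label{eq:DA}
D_x(A)=\sum_c\pm\,\iota_{\sigma_c}\bigl(\mathcal{A}(T_{\varepsilon_1},\dots,T_{\varepsilon_{g-1}})\bigr).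
\end{equation}
\item Let $x'=\beta_g+\sum_{j<g}s_j\alpha_j$ with integers $s_j$, not all zero. Then $D_{x'}(A)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By Lemma~\ref{lem:chain} the curves of a chain form an oriented multicurve with all classes equal to $x$. It lies in $\mathcal{M}(x)$, and its cell is the simplex with these curves as vertices. So $\kappa\mapsto\gamma_\kappa$ extends to a $\Lambda$-equivariant map $\psi\colon W\to B(x)$ taking each simplex isomorphically onto a cell. Top simplices go to elements of $\mathcal{S}_x$; let $\sigma_c$ be the image of $\Delta_c$. Its pieces are described by Lemma~\ref{lem:chain}. The $(g-3)$-skeleton $W'$ goes to $B'(x)$, since its multicurves have fewer than $g-1$ components.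

By Lemma~\ref{lem:triang}, $W$ is contractible, so by (H4) $A$ is the image under $\psi_*$ of the fundamental class $[\Lambda]\in H_n(\Lambda;\mathbb{Q})\cong H_n^\Lambda(W)$. Since $\Lambda_0$ acts trivially and $\Lambda_1$ freely, the homotopy quotient of $W$ by $\Lambda$ is equivalent to the product of a torus $B\Lambda_0$ with the torus $W/\Lambda_1$, compatibly with the subcomplex $W'$, and $[\Lambda]=\pm[\Lambda_0]\times[W/\Lambda_1]$. The fundamental class of the closed orientable manifold $W/\Lambda_1$ is the sum of its top cells $\Delta_c$, suitably oriented. So the image of $[\Lambda]$ in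
\[
H_n^\Lambda(W,W')=\bigoplus_cH_{g-1}(\Lambda_0;\mathbb{Q})\cdot\Delta_c
\]
is $\sum_c\pm[\Lambda_0]\,\Delta_c$. On the summand of $\Delta_c$ the map $\psi_*$ to $H_n^{\mathcal{I}}(B(x),B'(x))$ is induced by $\Lambda_0\to\mathcal{I}_{\sigma_c}$ and $\mathbb{Q}\Delta_c\cong\mathbb{Q}\sigma_c\subset C^{\sigma_c}$, so it sends $[\Lambda_0]\Delta_c$ to $\pm\iota_{\sigma_c}(\mathcal{A}(T_{\varepsilon_1},\dots,T_{\varepsilon_{g-1}}))$.

(2) The class $x'$ is primitive. For $s_j\ne0$ let $\alpha_j'$ be the curve $\alpha_j\subset Y_j$ oriented so that $[\alpha_j']=\operatorname{sgn}(s_j)\alpha_j$. For a chain, consider $M=\{\gamma_{\kappa^0},\dots,\gamma_{\kappa^l}\}\cup\{\alpha'_j:s_j\ne0\}$, an oriented multicurve because the $\gamma_\kappa$ miss the $Y_j$. As $\beta_g,\alpha_1,\dots,\alpha_{g-1}$ are linearly independent, a nonnegative combination of its classes is zero only if all coefficients are, and it equals $x'$ exactly when the coefficient of $\alpha_j'$ is $|s_j|$ and those of the $\gamma_{\kappa^a}$ add up to $1$. So $M\in\mathcal{M}(x')$, and $P_M$ is the simplex with vertices $\gamma_{\kappa^a}+\sum_j|s_j|\alpha_j'$.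 The generators of $\Lambda$ are supported away from the $\alpha'_j$, so $\kappa\mapsto\gamma_\kappa+\sum_j|s_j|\alpha_j'$ defines a $\Lambda$-equivariant cellular map $W\to B(x')$. No component of $M$ has class $x'$, so the image lies in $B'(x')$. By (H4), $A$ comes from $H_n^{\mathcal{I}}(B'(x'))$, and $D_{x'}(A)=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:detect}]
Let $r=\sum_\theta r_\theta\theta\ne0$. Elements of $\Theta$ act invertibly, so after multiplying $r$ by one of them we may assume $r_1\ne0$ for the identity $1\in\Theta$. Let $x=\beta_g$ and let $f_\theta\in G$ be a lift of $\theta$. By naturality,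
\[
D_x(rA)=\sum_\theta r_\theta\,(f_\theta)_*D_{\theta^{-1}x}(A).
\]
For $\theta=\theta_s$ we have $\theta^{-1}x=\beta_g-\sum_{j<g}s_{gj}\alpha_j$, with no term $\alpha_g$ because the diagonal of $s$ is zero. By Lemma~\ref{lem:DA}(2) the term of $\theta$ vanishes unless $\theta$ lies in $\Theta_x=\{\theta_s\in\Theta:s_{gj}=0\text{ for all }j\}$, the stabilizer of $x$. By \eqref{eq:DA},
\[
D_x(rA)=\sum_{\theta\in\Theta_x}\sum_c\pm\,r_\theta\,(f_\theta)_*\,\iota_{\sigma_c}\bigl(\mathcal{A}(T_{\varepsilon_1},\dots,T_{\varepsilon_{g-1}})\bigr).
\]
The term $(\theta,c)$ lies in the summand of \eqref{eq:D} belonging to the $\mathcal{I}$-orbit of $f_\theta\sigma_c$. If $r_\theta\ne0$ it is nonzero, by Lemma~\ref{lem:survive} for $\sigma_c$ and because $(f_\theta)_*$ is an isomorphism of summands. It remains to exclude cancellation, and for this we show that the orbits of the $f_\theta\sigma_c$ are pairwise distinct.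

The lattice $x^\perp/\langle x\rangle$ has basis $\alpha_i,\beta_i$, $i<g$, and the subgroup attached to the piece of $\sigma_c$ containing $Y_i$ is $V_i=\langle\alpha_i,\beta_i\rangle$. By Lemma~\ref{lem:V}(2), the orbit of $f_\theta\sigma_c$ determines the set $\{\theta V_1,\dots,\theta V_{g-1}\}$ with the cyclic order induced by $c$. Suppose $\{\theta V_i\}=\{\theta'V_i\}$ with $\theta,\theta'\in\Theta_x$, say $\theta V_i=\theta'V_{\pi(i)}$. Elements of $\Theta$ fix $\alpha_i$, so $\alpha_i$ lies in $\theta'V_{\pi(i)}$ and in $\theta'V_i$. These are summands of a direct sum, so $\pi(i)=i$. Writing $\theta^{-1}\theta'=\theta_s$, we get $\theta_sV_i=V_i$, so $\beta_i+\sum_{j\ne i,\,j<g}s_{ij}\alpha_j\in V_i$ for all $i<g$. This forces $s=0$ and $\theta=\theta'$. Once $\theta$ is known, the cyclic order of the $\theta V_i$ is $c$. So the terms lie in distinct summands, those with $\theta=1$ are nonzero, and $D_x(rA)\ne0$.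
\end{proof}

\section{Proof of the main results}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Theta$ be the group of Section~\ref{sec:G}, fix $k\ge2$, and let $\operatorname{Im}_k$ be the image of $H_n(\mathcal{I}_g(k);\mathbb{Q})$ in $H_n(\mathcal{I}_g;\mathbb{Q})$. By Corollary~\ref{cor:lift} there is $0\ne r\in\mathbb{Q}[\Theta]$ such that $rA\in H_n(G\cap\mathcal{I}_g;\mathbb{Q})$ comes from $H_n(G\cap\mathcal{I}_g(k);\mathbb{Q})$. The inclusion $G\cap\mathcal{I}_g(k)\to\mathcal{I}_g$ factors through $\mathcal{I}_g(k)$, and $H_n(G\cap\mathcal{I}_g;\mathbb{Q})\to H_n(\mathcal{I}_g;\mathbb{Q})$ is $\mathbb{Q}[\Theta]$-linear. So $rA\in H_n(\mathcal{I}_g;\mathbb{Q})$ lies in $\operatorname{Im}_k$. As $\operatorname{Im}_k$ is invariant under $\operatorname{Mod}_g$, it contains $\mathbb{Q}[\Theta]\,rA$. If $0\ne q\in\mathbb{Q}[\Theta]$, then $qr\ne0$ because $\mathbb{Q}[\Theta]$ is a domain, and $qrA\ne0$ by Proposition~\ref{prop:detect}. So $q\mapsto qrA$ is an isomorphism of $\mathbb{Q}[\Theta]$ onto a submodule of $\operatorname{Im}_k$, and $\mathbb{Q}[\Theta]\cong\mathbb{Q}[\mathbb{Z}^N]$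 is infinite-dimensional.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
The first statement is the case $k=2$. Since $\mathbb{Q}$ is flat, rational homology is integral homology tensored with $\mathbb{Q}$, and the rational image is the integral image tensored with $\mathbb{Q}$. So the integral image contains infinitely many elements that are linearly independent after tensoring with $\mathbb{Q}$. They generate a free abelian group of infinite rank, which no finitely generated abelian group contains.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBD} Beilinson, Bernstein and Deligne, statements 4.1.1, 4.1.2 and Corollary 4.1.3.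

\bibitem{BBM} Bestvina, Bux and Margalit, \emph{The dimension of the Torelli group}, JAMS \textbf{23} (2010).

\bibitem{FM} Farb and Margalit, \emph{Primer}.

\bibitem{Gaifullin} Alexander A. Gaifullin, \emph{On the top homology group of Johnson kernel}, arXiv:1903.03864 (2019).

\bibitem{HM} Hatcher and Margalit, \emph{Generating the Torelli group}, Enseign. Math. \textbf{58} (2012).

\end{thebibliography}
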